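\title{A diagonally noncomputable degree that is not $k$-surviving}

\begin{abstract}
A function $A:\omega\to\{0,\dots,k\}$ is $k$-surviving if it is not a branch of any computable tree in $\{0,\dots,k\}^{<\omega}$ whose nodes have at most $k$ immediate successors. We show that there is a diagonally noncomputable (DNC) Turing degree that computes no $k$-surviving function, for any $k\ge2$. More precisely, we construct a computably bounded DNC function $f$ such that every function into a finite alphabet that is computable from $f$ is a branch of a computable $2$-branching tree, and is computable or computes $f$. The degree of $f$ is minimal and hyperimmune-free, the number $2$ is optimal, and the finite alphabet cannot be replaced by a computable bound. The proof is a self-contained forcing argument with bushy trees. Its combinatorial core is a thinning lemma: a sufficiently wide finite tree whose leaves carry strings over a finite alphabet has a wide subtree whose strings form a $2$-branching set.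
\end{abstract}

\section{Introduction}\label{sec:intro}

A function can fail to be computable in weaker and stronger ways. This paper compares two strong ways. One asks a function into a finite alphabet to escape every computable tree that rules out a value at each step. The other asks a function to differ from the $e$-th partial computable function at the argument $e$.

\subsection*{Notation and the question}
We identify a natural number $a$ with the set $\{0,\dots,a-1\}$. For $X\subseteq\omega$, the set of finite strings over $X$ is $X^{<\omega}$, and $X^n$ is the set of strings of length $n$. We write $|\rho|$ for the length of $\rho$, $\lambda$ for the empty string, $\rho{\upharpoonright}n$ for the prefix of length $n$ of a string or function, $\rho\subseteq\rho'$ if $\rho$ is a prefix of $\rho'$, and $\rho^\frown i$ for $\rho$ followed by $i$. A \emph{tree} is a set of strings closed under prefixes. A \emph{child} of a node $\rho$ in a tree $T$ is a node $\rho^\frown i\in T$, and a \emph{branch} of $T$ is a function $A$ on $\omega$ with $A{\upharpoonright}n\in T$ for all $n$. Strings are coded by natural numbers in a fixed computable way; a tree is \emph{computable} if membership in it is decidable.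 The standard list of partial computable functions is $\varphi_0,\varphi_1,\dots$, and $\varphi_e(n){\downarrow}$ means that $\varphi_e(n)$ converges.

\begin{definition}\label{def:main}
A tree is a \emph{$k$-tree} if each of its nodes has at most $k$ children. A set of strings is \emph{$2$-branching} if its closure under prefixes is a $2$-tree. For $k\ge2$, a function $A:\omega\to k+1$ is \emph{$k$-surviving} if it is not a branch of any computable $k$-tree $T\subseteq(k+1)^{<\omega}$, and a Turing degree is \emph{$k$-surviving} if it computes a $k$-surviving function. A function $f:\omega\to\omega$ is \emph{diagonally noncomputable} (DNC) if $f(e)\ne\varphi_e(e)$ whenever $\varphi_e(e){\downarrow}$, and a Turing degree is \emph{DNC} if it computes a DNC function.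
\end{definition}

A computable $k$-tree in $(k+1)^{<\omega}$ acts as an adviser who has seen $A{\upharpoonright}n$ and names one of the $k+1$ values that $A(n)$ will not take (Lemma~\ref{lem:predict}). To survive is to prove every computable adviser wrong at least once. For $k=1$, naming the value not taken amounts to naming the value taken, and the definition would just say that $A$ is noncomputable. For $k\ge2$ it says much more: every function with values in $\{0,1\}$, however complicated, is a branch of the computable $k$-tree $2^{<\omega}$.

A DNC function can dodge any computation. By the $s$-$m$-$n$ theorem, from a program without input one can compute an index $u$ such that $\varphi_u(z)$ runs that program, for every $z$. We call $u$ a \emph{diagonal index} for the program: if the program halts with output $v$, then $\varphi_u(u)=v$, and so $f(u)\ne v$ for every DNC function $f$. No DNC function is computable, since $f=\varphi_e$ gives $f(e)=\varphi_e(e)$.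

The following question comes from the paper of Ongay-Valverde and Schweber \cite{OVS}.
\begin{quote}
\emph{Fix $k\ge2$. Is there a DNC degree that is not $k$-surviving?}
\end{quote}
The simplest cases suggest the answer no. Every DNC degree is noncomputable, which is the case $k=1$. A DNC function with values in $\{0,1\}$ computes a $k$-surviving function (Example~\ref{ex:two}). If the alphabet $k+1$ is replaced by $\omega$, then every DNC function computes a function that escapes all computable $k$-trees (Proposition~\ref{prop:omega}). And a degree that computes a function not dominated by any computable function is $k$-surviving whether it is DNC or not (Proposition~\ref{prop:hyp}). The weak point of this evidence is a mismatch of sizes. To survive, $A(n)$ has to dodge $k$ values inside an alphabet of size $k+1$, while a DNC function dodges one value at a time, with answers that may be very large.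

\subsection*{Results}
The answer is yes, and one degree works for all $k$.

\begin{theorem}\label{thm:main}
There are a computable function $h$ and a DNC function $f$ with $f(i)<h(i)$ for all $i$ such that for every $a\ge2$, every $A:\omega\to a$ computable from $f$ is a branch of a computable $2$-branching tree $R\subseteq a^{<\omega}$. Moreover, each such $A$ is computable or satisfies $f\le_T A$.
\end{theorem}

A $2$-branching tree is a $k$-tree for every $k\ge2$, so the case $a=k+1$ gives the answer to the question.

\begin{corollary}\label{cor:main}
The degree of the function $f$ of Theorem~\ref{thm:main} is DNC, and it is not $k$-surviving for any $k\ge2$.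
\end{corollary}

Our trees may have nodes without children. This is harmless: over a finite alphabet one can decide whether a node $\rho$ of a computable tree $R$ has no child, and adding to $R$ the extensions of such $\rho$ by strings of zeros gives a computable tree without dead ends that is $2$-branching if $R$ is.

Recall that a degree is \emph{minimal} if it is noncomputable and the only degrees below it are itself and the computable degree. A function $t$ \emph{dominates} $g$ if $g(n)\le t(n)$ for all but finitely many $n$. A degree is \emph{hyperimmune} if it computes a function that no computable function dominates, and \emph{hyperimmune-free} otherwise.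

\begin{theorem}\label{thm:compl}
Let $f$ be as in Theorem~\ref{thm:main}.
\begin{enumerate}
\item[(i)] The number $2$ in Theorem~\ref{thm:main} is optimal: $f$ computes some $A:\omega\to2$ that is a branch of no computable $1$-tree in $2^{<\omega}$.
\item[(ii)] The degree of $f$ is minimal and hyperimmune-free.
\item[(iii)] Every DNC degree computes some $G:\omega\to\omega$ that, for every $k$, is a branch of no computable $k$-tree in $\omega^{<\omega}$. For the degree of $f$, the function $G$ is bounded by a computable function. So the finite alphabet in Theorem~\ref{thm:main} cannot be replaced by a computable bound.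
\end{enumerate}
\end{theorem}

\subsection*{The shape of the proof}
We build $f$ by forcing. A condition consists of a finite stem $\sigma$ of $f$, a computable tree $T$ of possible extensions, and a c.e.\ set $B$ of forbidden nodes. Every node of $T$ above $\sigma$ has many children, and $B$ is small on the same scale: it does not contain all leaves of any moderately wide finite subtree above $\sigma$. At the start $B$ is the set of nodes that agree with some $\varphi_e(e)$, which makes $f$ DNC. Given an oracle machine $\Gamma$ with outputs in $a$, we first try to enlarge $B$ so that $\Gamma^f$ becomes partial, and then so that $\Gamma^f$ becomes computable. If both attempts fail, we shrink $T$ to a computable tree $S$ that is still wide and whose allowed branches are mapped by $\Gamma$ into a computable $2$-tree.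

This last case carries the work, because a wide tree has to fit into a thin one. Two tools make it possible. \emph{Thinning} (Section~\ref{sec:thin}) takes a finite wide tree with outputs attached to its leaves and spreads the branching at one node over many different levels of the output. \emph{Separation} (Section~\ref{sec:sep}) makes the outputs above different nodes of one level disjoint, so that later thinnings above these nodes do not interfere. Both tools cost width. The tree $S$ is built in stages that freeze one level at a time (Section~\ref{sec:build}), so that level $i$ pays at most $i+1$ times; the growth of $h$ is chosen in Section~\ref{sec:bushy} to afford this for every machine. Section~\ref{sec:survive} contains the facts quoted above and derives Theorem~\ref{thm:compl} from Theorem~\ref{thm:main}; it is not used in the proof of Theorem~\ref{thm:main}.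

\section{Ways to survive}\label{sec:survive}

\begin{lemma}\label{lem:predict}
Let $k\ge1$ and $A:\omega\to k+1$. Then $A$ is a branch of a computable $k$-tree in $(k+1)^{<\omega}$ if and only if there is a total computable $\pi:(k+1)^{<\omega}\to k+1$ with $A(n)\ne\pi(A{\upharpoonright}n)$ for all $n$.
\end{lemma}

\begin{proof}
Given a computable $k$-tree $T$, let $\pi(\rho)$ be the least $i\le k$ with $\rho^\frown i\notin T$. It exists: if $\rho\in T$, then $\rho$ has at most $k$ children, and if $\rho\notin T$, then no extension of $\rho$ is in $T$. A branch $A$ of $T$ has $A(n)\neq\pi(A{\upharpoonright}n)$ for all $n$. Conversely, given $\pi$, the strings $\rho$ with $\rho(n)\ne\pi(\rho{\upharpoonright}n)$ for all $n<|\rho|$ form a computable $k$-tree with branch $A$.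
\end{proof}

So $A$ is $k$-surviving exactly if for every total computable $\pi$ as in the lemma there is $n$ with $A(n)=\pi(A{\upharpoonright}n)$. The obstacle to building such an $A$ is that the list $(\varphi_e)$ contains partial functions, and one cannot wait for $\varphi_e(A{\upharpoonright}n)$ to converge. There are two ways around this: guess the value, or bound the waiting time.

\begin{example}\label{ex:two}
A DNC function $f:\omega\to2$ computes a $k$-surviving function for every $k\ge2$. Given $\rho=A{\upharpoonright}n$ and $i\le k$, let $u_i$ be a diagonal index for the program that waits for $\varphi_n(\rho)$ to converge and outputs $0$ if the value is $i$ and $1$ otherwise. Let $A(n)$ be the least $i\le k$ with $f(u_i)=1$, or $0$ if there is none. If $\varphi_n(\rho){\downarrow}=v\le k$, then $f(u_v)\ne0$ and $f(u_i)\neq1$ for $i\ne v$; as $f$ is two-valued, $A(n)=v$. Hence $A(n)=\pi(A{\upharpoonright}n)$ when $\pi=\varphi_n$.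
\end{example}

\begin{proposition}\label{prop:hyp}
Every hyperimmune degree is $k$-surviving for every $k\ge2$.
\end{proposition}

\begin{proof}
Let the degree compute a function $g$ that no computable function dominates. Define $A\le_T g$ by recursion. At step $n$, take the least $e\le n$ that has not yet acted and for which $\varphi_e(A{\upharpoonright}n)$ converges within $g(n)$ steps to a value at most $k$; let $A(n)$ be this value and say that $e$ has acted. If there is no such $e$, let $A(n)=0$.

Let $\pi=\varphi_e$ be total on $(k+1)^{<\omega}$ with values at most $k$. The function $t(n)$, the largest running time of $\varphi_e(\rho)$ for $\rho\in(k+1)^n$, is computable. It does not dominate $g$, so $g(n)\ge t(n)$ for infinitely many $n$. At each such $n\ge e$, either $e$ has already acted or some $e'\le e$ acts. Each $e'<e$ acts at most once, so $e$ acts at some $n$, and then $A(n)=\pi(A{\upharpoonright}n)$. By Lemma~\ref{lem:predict}, $A$ is $k$-surviving.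
\end{proof}

An arbitrary DNC function can dodge finitely many values at once by using one coordinate of a tuple for each. The price is that the tuple is a large number.

\begin{proposition}\label{prop:omega}
Every DNC function $f$ computes a function $G:\omega\to\omega$ that, for every $k$, is a branch of no computable $k$-tree in $\omega^{<\omega}$.
\end{proposition}

\begin{proof}
For $\rho\in\omega^{<\omega}$, run the computations $\varphi_e(\rho^\frown v)$ for all $v$ in parallel and list, without repetition, the $v$ for which the output is $1$. Let $\psi_{e,c}(\rho)$ be the $c$-th entry of this list, counting from $0$, if there is one. The functions $\psi_{e,c}$ are uniformly partial computable. For each $n$ fix, uniformly in $n$, a computable injective coding with decidable range of the tuples $(v_{e,c})_{e\le n,\,c<n}$ of natural numbers.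

Given $\rho=G{\upharpoonright}n$, let $u_{e,c}$ be a diagonal index for the program that computes $\psi_{e,c}(\rho)$, decodes it as a tuple of this shape, and outputs the $(e,c)$-component; the program diverges if $\psi_{e,c}(\rho)$ diverges or is not such a code. Let $G(n)$ be the code of the tuple $(f(u_{e,c}))_{e\le n,\,c<n}$. If $G(n)=\psi_{e,c}(\rho)$ for some $e\le n$ and $c<n$, then that program outputs $f(u_{e,c})$, so $\varphi_{u_{e,c}}(u_{e,c})=f(u_{e,c})$, which is impossible.

Suppose $\varphi_e$ is the characteristic function of a $k$-tree with branch $G$, and let $n\ge\max(e,k)$. The list for $\rho=G{\upharpoonright}n$ contains $G(n)$ and has at most $k\le n$ entries. So $G(n)=\psi_{e,c}(\rho)$ for some $c<n$, a contradiction.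
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:compl} from Theorem~\ref{thm:main}]
Every function is Turing equivalent to the characteristic function of its graph, so every degree contains some $A:\omega\to2$.

(i) Since $f$ is not computable, it computes a noncomputable $A:\omega\to2$. A branch $A$ of a computable $1$-tree $T\subseteq a^{<\omega}$ is computable, because $A(n)$ is the unique $i<a$ with $(A{\upharpoonright}n)^\frown i\in T$.

(ii) A degree below that of $f$ contains some $A:\omega\to2$, and by Theorem~\ref{thm:main} this $A$ is computable or computes $f$. As $f$ is not computable, its degree is minimal. It is not $2$-surviving by Corollary~\ref{cor:main}, so it is hyperimmune-free by Proposition~\ref{prop:hyp}.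

(iii) The first statement is Proposition~\ref{prop:omega}. For the given $f$, the function $G\le_T f$ is dominated by a computable function by (ii), and changing finitely many values of that function gives a computable bound for $G$.
\end{proof}

\section{Thinning a wide tree}\label{sec:thin}

This section is finite combinatorics. A \emph{finite tree above $\tau$} is a finite set $F\ni\tau$ of extensions of $\tau$ that contains every prefix of an element of $F$ that extends $\tau$. Its \emph{leaves} are the nodes without children in $F$. The leaves will carry labels in $a^n$; in the application the label of $\xi$ is the output of a machine with oracle $\xi$. We want to delete nodes so that the tree stays wide and the remaining labels form a $2$-branching set.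

\begin{example}[depth one]\label{ex:depth1}
Let $a=3$, and let $\tau$ have four children, labeled by strings in $3^n$. We can keep three children with $2$-branching labels. If all labels are equal, keep any three. Otherwise let $m$ be the first position where two labels differ. Two of the four labels have the same entry at $m$; keep these two children and one whose label has a different entry at $m$. The labels split into two at level $m$ and at most once more, into two, later. Three children would not suffice: consider the labels $0,1,2$.
\end{example}

Repeating this step inside the largest class either ends in a large class with constant label or produces a \emph{comb}: a string $\alpha$, the \emph{spine}, and labels that leave $\alpha$ at distinct levels, the \emph{teeth}. A comb is $2$-branching however many teeth it has. The difficulty at depth two is that combs chosen independently above different nodes may collide.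

\begin{example}[depth two]\label{ex:depth2}
Let $a=3$. Let $\nu_1,\nu_2$ be two nodes of the same length, and suppose we want to keep two children of each. Suppose the labels of the children of $\nu_1$ include the spine $\alpha_1=00000$ and the teeth $10000$, $02000$, $00100$, $00010$, $00001$, and those of $\nu_2$ include the spine $\alpha_2=01111$ and the teeth $20000$, $02111$, $01000$, $01100$, $01110$. Each comb has one tooth at each of the levels $0,\dots,4$. Two kinds of collision occur. If both nodes keep their tooth at level $0$ and some other tooth, then $\lambda$ has the three children $0,1,2$. If $\nu_1$ keeps $02000$ and $00100$ while $\nu_2$ keeps $01100$, then the string $0$, where the spines split, has the three children $00,01,02$. Both are avoided by one rule: \emph{use no level at which the spines split, and use each level only once.} Level $1$ is excluded; $\nu_1$ keeps its teeth at levels $0$ and $2$, and $\nu_2$ keeps its teeth at levels $3$ and $4$ (Figure~\ref{fig:comb}).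
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.4,yscale=0.75]
\draw[very thick] (0,0)--(1,0)--(2,1)--(5,1) node[right]{$\alpha_1=00000$};
\draw[very thick] (1,0)--(2,-1)--(5,-1) node[right]{$\alpha_2=01111$};
\draw (0,0)--(1,2.5)--(5,2.5) node[right]{$10000$};
\draw (2,1)--(3,1.75)--(5,1.75) node[right]{$00100$};
\draw (3,-1)--(4,-0.2)--(5,-0.2) node[right]{$01100$};
\draw (4,-1)--(5,-1.8) node[right]{$01110$};
\draw[dashed] (1,0)--(2,0) node[right]{$02$};
\draw[dashed] (0,0)--(1,-2) node[right]{$2$};
\foreach \x in {0,...,5} \node at (\x,-2.9) {$\x$};
\end{tikzpicture}
\caption{Prefixes of strings over $\{0,1,2\}$, drawn by length from left to right. The thick lines are two spines, which split at level $1$. The thin lines are four teeth that leave the spines at the distinct levels $0,2,3,4$; the solid tree is $2$-branching. Each dashed edge would create a third child: a second tooth at level $0$, or a tooth at the level where the spines split.}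
\label{fig:comb}
\end{figure}

For arbitrary depth, each node of the second-to-last level is represented by its spine, the shorter tree is thinned by induction with the spines as labels, and then teeth are attached by the rule. With at most $M$ such nodes and $b$ teeth for each, combs with $M(b+1)$ teeth suffice. The lemma also allows a label $\dagger$, for leaves whose output does not matter (later, the forbidden nodes). They count toward the width but contribute no string.

\begin{lemma}[Thinning]\label{lem:thin}
Let $a\ge2$, $n\ge0$, and let $F$ be a finite tree above $\tau$ all of whose leaves have length $d$. For $|\tau|\le i<d$ let $r(i)\ge1$, let $M_i$ be at least the number of nodes of $F$ of length $i$, and suppose that every node of $F$ of length $i$ has at least $2r(i)\,a^{M_i(r(i)+1)}$ children in $F$. Let $Y$ map the leaves of $F$ to $a^n\cup\{\dagger\}$. Then there is a finite tree $F^*\subseteq F$ above $\tau$, with all leaves of length $d$, in which every node of length $i<d$ has at least $r(i)$ children, and such that $\{Y(\xi):\xi\text{ a leaf of }F^*\}\setminus\{\dagger\}$ is $2$-branching.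
\end{lemma}

\begin{proof}
We use induction on $d-|\tau|$. If $d=|\tau|$, then $F=\{\tau\}$ and $F^*=F$ works. Let $d>|\tau|$, and put $i=d-1$, $b=r(i)$, $M=M_i$, $K=M(b+1)$. Let $F^-$ be the set of nodes of $F$ of length at most $i$; its leaves are the nodes of $F$ of length $i$.

\emph{Labeling the leaves of $F^-$.} Let $\nu$ be a leaf of $F^-$. If at least $b$ children of $\nu$ have label $\dagger$, call $\nu$ of \emph{type $\dagger$} and put $Y^-(\nu)=\dagger$. Otherwise the set $D_0$ of children with label in $a^n$ has at least $2ba^K-b\ge ba^K$ elements. Suppose $t<K$ and $D_t$ is defined with $|D_t|\ge ba^{K-t}$. If $Y$ is constant on $D_t$, stop, call $\nu$ of \emph{constant type}, and let $Y^-(\nu)$ be this constant; it is the label of at least $b$ children. If not, let $m_t<n$ be the length of the longest common prefix of the labels $Y(\xi)$, $\xi\in D_t$. Sort $D_t$ into at most $a$ classes by the entry $Y(\xi)(m_t)$, and let $D_{t+1}$ be a largest class, so $|D_{t+1}|\ge ba^{K-t-1}$. There are at least two classes; pick $\xi_t\in D_t\setminus D_{t+1}$. If $D_K$ is reached, it is nonempty; call $\nu$ of \emph{comb type} and let $Y^-(\nu)=\alpha_\nu$ be the label of some element of $D_K$.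 In this case $m_0<\dots<m_{K-1}$, because the labels in $D_{t+1}$ agree up to and including position $m_t$. The children $\xi_t$ are distinct, and since $D_K\subseteq D_{t+1}\subseteq D_t$, the label $Y(\xi_t)$ agrees with $\alpha_\nu$ below $m_t$ and differs from it at $m_t$. We call $\xi_t$ a \emph{tooth} of $\nu$ and $m_t$ its \emph{level}.

\emph{Choosing children.} Apply the induction hypothesis to $F^-$ and $Y^-$ to get $F^{-*}$, with set of leaves $P$, where $|P|\le M$. Let $\Lambda$ be the prefix closure of $\{Y^-(\nu):\nu\in P\}\setminus\{\dagger\}$. It is a $2$-tree with at most $M$ maximal nodes, all of length $n$. In a nonempty finite tree, the number of maximal nodes is $1$ plus the sum, over the other nodes, of the number of children minus $1$; so at most $M-1$ nodes of $\Lambda$ have two children. Let $J$ be the set of their lengths. For $\nu\in P$ of type $\dagger$ keep $b$ children with label $\dagger$, and for $\nu\in P$ of constant type keep $b$ children with label $Y^-(\nu)$. Treat the $\nu\in P$ of comb type one after another, and keep $b$ teeth of $\nu$ whose levels are not in $J$ and were not used for an earlier node. This is possible because at least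
\[K-(M-1)-(M-1)b=b+1\]
levels of $\nu$ are available. Let $F^*$ consist of $F^{-*}$ and the kept children. Its leaves have length $d$ and it has the required widths.

\emph{The labels are $2$-branching.} Let $\Lambda^*$ be the prefix closure of the labels other than $\dagger$ of kept children. Labels kept at nodes of constant type lie in $\Lambda$. Let $y$ be the label of a kept tooth of $\nu$ with level $m$. Then $y{\upharpoonright}m=\alpha_\nu{\upharpoonright}m\in\Lambda$. Since $m\notin J$, the only child of this node in $\Lambda$ is $\alpha_\nu{\upharpoonright}(m+1)$, which differs from $y{\upharpoonright}(m+1)$. So the longest prefix of $y$ in $\Lambda$ has length exactly $m$, and no other kept tooth has level $m$. Let $\rho\in\Lambda^*$.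
\begin{itemize}
\item If $\rho\in\Lambda$ and all children of $\rho$ in $\Lambda^*$ lie in $\Lambda$, there are at most two of them.
\item If $\rho\in\Lambda$ has a child in $\Lambda^*\setminus\Lambda$, then every such child is a prefix of the label of a kept tooth of level $|\rho|$. There is only one such tooth, and $|\rho|\notin J$. So $\rho$ has one child outside $\Lambda$ and at most one in $\Lambda$.
\item If $\rho\notin\Lambda$, then every kept label extending $\rho$ belongs to a tooth whose level is the length of the longest prefix of $\rho$ in $\Lambda$. There is only one such tooth, so $\rho$ has at most one child. \qedhere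
\end{itemize}
\end{proof}

Given $F$, $Y$ and $r$ as finite objects, a tree $F^*$ as in the lemma can be computed by checking the finitely many subsets of $F$.

\section{Bushy trees and a scale of widths}\label{sec:bushy}

\subsection*{Parameters}
The tree in which $f$ is built has to be wide enough to pay for all thinnings and separations. One thinning at level $i$ asks for $2b\,a^{M_i(b+1)}$ children in order to keep $b$, where $M_i$ bounds the number of nodes of length $i$; we replace $a$ by $i+2$ to cover every alphabet from some level on. One separation among at most $M_i$ nodes will cost a further factor $M_i$. So define computable functions by recursion on $i$: let $M_0=1$ and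
\[\Phi_i(b)=2b\,(i+2)^{M_i(b+1)},\quad \Psi_i(b)=M_i\Phi_i(b),\quad h(i)=\Psi_i^{((i+1)^2)}(2),\quad M_{i+1}=M_ih(i),\]
where $\Psi_i^{(t)}$ is the $t$-fold iterate of $\Psi_i$. Let $H$ be the tree of strings $\tau$ with $\tau(i)<h(i)$ for all $i<|\tau|$. It has exactly $M_i$ nodes of length $i$. Thus $\Psi_i(b)$ is the width that one round of separation and thinning needs at level $i$ in order to leave width $b$, and level $i$ of $H$ can afford $(i+1)^2$ rounds. One machine will use up to $i+1$ rounds at level $i$. To share the rounds among infinitely many machines, we measure them on a rational scale: for rational $x\in[0,1]$ let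
\[\delta_x(i)=\Psi_i^{(\lfloor x(i+1)^2\rfloor)}(2).\]
Then $\delta_0$ is the constant $2$, $\delta_1=h$, and each $\delta_x$ is computable. The function $\Psi_i$ is increasing and $\Psi_i(b)\ge2b$, so $x\le y$ implies $\delta_x\le\delta_y$. If $x<y$, then $\lfloor y(i+1)^2\rfloor-\lfloor x(i+1)^2\rfloor\ge(y-x)(i+1)^2-1\ge i+1$ for all large $i$. Hence
\begin{equation}\label{eq:gap}
\text{if $x<y$, then }\ \delta_y(i)\ge\Psi_i^{(i+1)}(\delta_x(i))\ge2\delta_x(i)\ \text{ for all large $i$.}
\end{equation}

\subsection*{Big and small sets}
From now on, trees whose nodes are candidates for prefixes of $f$ are subtrees of $H$; in particular they have finitely many nodes of each length. A \emph{width} is a function $\delta$ with values in $\{1,2,\dots\}$; above a node $\tau$ only its values at levels $i\ge|\tau|$ matter.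

\begin{definition}\label{def:big}
Let $T\subseteq H$ be a tree, $\tau\in T$, and $\delta$ a width. The tree $T$ is \emph{$\delta$-bushy above $\tau$} if every $\xi\in T$ with $\xi\supseteq\tau$ has at least $\delta(|\xi|)$ children in $T$. A \emph{finite $\delta$-bushy tree above $\tau$ in $T$} is a finite tree $Q\subseteq T$ above $\tau$ in which every node $\xi$ is a leaf or has at least $\delta(|\xi|)$ children in $Q$. A set $W$ is \emph{$\delta$-big above $\tau$ in $T$} if there is such a $Q$, a \emph{witness}, with all leaves in $W$; otherwise $W$ is \emph{$\delta$-small above $\tau$ in $T$}.
\end{definition}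

A witness for $W$, $T$, $\delta$ is also a witness for $W'\supseteq W$, $T'\supseteq T$, $\delta'\le\delta$; we refer to this as \emph{monotonicity}. If $\tau\in W$, then $\{\tau\}$ is a witness. If $T$ and $\delta$ are computable and $W$ is c.e., then bigness is a $\Sigma_1$ event: a search through finite sets $Q$ and the enumeration of $W$ halts exactly if $W$ is big, and then it returns a witness. Smallness behaves like membership in an ideal, except that unions add the widths.

\begin{lemma}\label{lem:union}
If $W_1\cup\dots\cup W_m$ is $(\delta_1+\dots+\delta_m)$-big above $\tau$ in $T$, then some $W_t$ is $\delta_t$-big above $\tau$ in $T$.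
\end{lemma}

\begin{proof}
Take a witness $Q$. Color each leaf by some $t$ such that the leaf is in $W_t$. Working from the leaves toward $\tau$, color each non-leaf $\xi$ by some $t$ such that at least $\delta_t(|\xi|)$ of its children have color $t$; such a $t$ exists because $\xi$ has at least $\sum_t\delta_t(|\xi|)$ children. If $\tau$ has color $t$, the nodes reached from $\tau$ through nodes of color $t$ form a witness that $W_t$ is $\delta_t$-big.
\end{proof}

\begin{lemma}\label{lem:glue}
\begin{enumerate}
\item[(a)] If $W$ is $\delta$-big in $T$ above every leaf of a finite $\delta$-bushy tree $Q$ above $\tau$ in $T$, then $W$ is $\delta$-big above $\tau$ in $T$.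
\item[(b)] If $T$ is $\delta$-bushy above $\tau$ and $W$ is $\delta$-small above $\tau$ in $T$, then for each $l\ge|\tau|$ there is $\tau'\supseteq\tau$ in $T$ of length $l$ such that $W$ is $\delta$-small above $\tau'$ in $T$; in particular $\tau'\notin W$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The union of $Q$ and the witnesses above its leaves is a witness. (b) If $W$ were $\delta$-big above every child of $\tau$ in $T$, then (a), applied to $\tau$ together with its at least $\delta(|\tau|)$ children, would make $W$ big above $\tau$. So $W$ is small above some child; iterate.
\end{proof}

\section{The forcing}\label{sec:forcing}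

\begin{definition}\label{def:cond}
A \emph{condition} is a tuple $p=(\sigma,T,B,x,y)$ where $0\le x<y\le1$ are rational, $T\subseteq H$ is a computable tree that is $\delta_y$-bushy above the \emph{stem} $\sigma\in T$, and $B\subseteq T$ is c.e., closed under extensions in $T$, and $\delta_x$-small above $\sigma$ in $T$. We put $(\sigma',T',B',x',y')\le(\sigma,T,B,x,y)$ if $\sigma\subseteq\sigma'$, $T'\subseteq T$, $B\cap T'\subseteq B'$, $x\le x'$ and $y'\le y$. Let $[p]$ be the set of branches of $T$ that extend $\sigma$ and have no prefix in $B$.
\end{definition}

The interval $[x,y]$ is the remaining room. Enlarging $B$ raises $x$, thinning $T$ lowers $y$, and by \eqref{eq:gap} any gap $x<y$ leaves room for many rounds at high levels.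

\begin{lemma}\label{lem:cond}
\begin{enumerate}
\item[(a)] The relation $\le$ is transitive.
\item[(b)] If $p=(\sigma,T,B,x,y)$ is a condition and $l\ge|\sigma|$, there is $\sigma'\supseteq\sigma$ of length $l$ such that $(\sigma',T,B,x,y)$ is a condition below $p$.
\item[(c)] Let $B_0=\{\tau\in H:\varphi_e(e){\downarrow}=\tau(e)\text{ for some }e<|\tau|\}$. Then $p_0=(\lambda,H,B_0,0,1)$ is a condition, and every $f\in[p_0]$ is DNC with $f(i)<h(i)$ for all $i$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $T''\subseteq T'$, $B\cap T'\subseteq B'$ and $B'\cap T''\subseteq B''$, then $B\cap T''=(B\cap T')\cap T''\subseteq B'\cap T''\subseteq B''$. The other clauses are transitive by their form.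

(b) Since $\delta_x\le\delta_y$, the tree $T$ is $\delta_x$-bushy above $\sigma$; apply Lemma~\ref{lem:glue}(b).

(c) The tree $H$ is $\delta_1$-bushy because $\delta_1=h$. The set $B_0$ is c.e.\ and closed under extensions. A node $\tau\notin B_0$ has at most one child in $B_0$, namely $\tau^\frown\varphi_e(e)$ for $e=|\tau|$. As $\lambda\notin B_0$, in any finite $2$-bushy tree above $\lambda$ one can climb through nodes outside $B_0$ to a leaf outside $B_0$. So $B_0$ is $\delta_0$-small above $\lambda$. A branch with no prefix in $B_0$ is DNC.
\end{proof}

\subsection*{Functionals}
Fix $e$ and $a\ge2$. For a string $\xi$, write $\Gamma^\xi(n){\downarrow}$ if the $e$-th oracle machine with oracle $\xi$ and input $n$ halts within $|\xi|$ steps, queries only positions below $|\xi|$, and outputs a value below $a$, which we call $\Gamma^\xi(n)$. Write $\Gamma^\xi{\upharpoonright}n{\downarrow}$ if $\Gamma^\xi(m){\downarrow}$ for all $m<n$; then $\Gamma^\xi{\upharpoonright}n\in a^n$. These relations are decidable, and they \emph{persist}: they remain true, with the same values, when $\xi$ is extended. For a function $f$ let $\Gamma^f(n)=\Gamma^{f{\upharpoonright}l}(n)$ for any $l$ for which this is defined.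 If the $e$-th machine with oracle $f$ computes a total function $A:\omega\to a$, then $\Gamma^f=A$.

\begin{lemma}[Main lemma]\label{lem:mainlemma}
For every condition $p$, every $e$ and every $a\ge2$ there is a condition $q\le p$ such that for every $f\in[q]$ one of the following holds.
\begin{enumerate}
\item[(P)] $\Gamma^f$ is not a total function $\omega\to a$.
\item[(C)] $\Gamma^f$ is computable.
\item[(R)] $\Gamma^f$ is a branch of a computable $2$-branching tree $R\subseteq a^{<\omega}$, and $f\le_T\Gamma^f$.
\end{enumerate}
\end{lemma}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Lemma~\ref{lem:mainlemma}]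
Choose conditions $p_0\ge p_1\ge\cdots$, with $p_s=(\sigma_s,T_s,B_s,x_s,y_s)$ and $p_0$ as in Lemma~\ref{lem:cond}(c), by applying Lemma~\ref{lem:mainlemma} to each pair $(e,a)$ in turn and lengthening stems so that $|\sigma_s|\to\infty$. The sequence need not be computable. Let $f=\bigcup_s\sigma_s$. For $t\ge s$ we have $\sigma_t\in T_t\subseteq T_s$, so $f$ is a branch of $T_s$. Suppose $f{\upharpoonright}l\in B_s$, and take $t\ge s$ with $|\sigma_t|\ge l$. Since $B_s$ is closed under extensions in $T_s$, we get $\sigma_t\in B_s\cap T_t\subseteq B_t$, so $B_t$ is big above $\sigma_t$, a contradiction. Thus $f\in[p_s]$ for all $s$. From $s=0$ we see that $f$ is DNC and bounded by $h$. If $A:\omega\to a$ is computable from $f$, then $A=\Gamma^f$ for some $e$, and (C) or (R) holds. In case (C), $\{A{\upharpoonright}n:n\in\omega\}$ is a computable $2$-branching tree with branch $A$.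
\end{proof}

The remaining sections prove Lemma~\ref{lem:mainlemma}.

\section{Forcing partiality or computability}\label{sec:PC}

Let $p=(\sigma,T,B,x,y)$, $e$ and $a$ be given. Fix rationals $x<w<v<u<y$. The width $\delta_u$ will measure convergence of $\Gamma$, the width $\delta_v$ will measure how concentrated its outputs are, and $\delta_w$ is the width left after all thinnings. By Lemma~\ref{lem:cond}(b) and \eqref{eq:gap} we may lengthen $\sigma$ and assume that $|\sigma|\ge a$ and
\begin{equation}\label{eq:room}
\delta_u(i)\ge2\delta_v(i)\quad\text{and}\quad\delta_v(i)\ge\Psi_i^{(i+1)}(\delta_w(i))\qquad\text{for all }i\ge|\sigma|.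
\end{equation}

\subsection*{Partiality}
Suppose that for some $\tau\supseteq\sigma$ in $T$ and some $n$ the set $B'=B\cup\{\xi\in T:\Gamma^\xi(n){\downarrow}\}$ is $\delta_u$-small above $\tau$ in $T$. It is c.e.\ and, by persistence, closed under extensions in $T$. So $q=(\tau,T,B',u,y)$ is a condition and $q\le p$. For $f\in[q]$ the value $\Gamma^f(n)$ is undefined, so (P) holds.

From now on assume the opposite: $B\cup\{\xi\in T:\Gamma^\xi(n){\downarrow}\}$ is $\delta_u$-big above every $\tau\supseteq\sigma$ in $T$, for every $n$. Then the same is true of
\[W_n=B\cup\{\xi\in T:\Gamma^\xi{\upharpoonright}n{\downarrow}\},\]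
by induction on $n$. For $n=0$ we have $W_0=T$. Given a witness for $W_n$ above $\tau$, let $\zeta$ be one of its leaves. If $\zeta\in B$, then $\zeta\in W_{n+1}$. If $\Gamma^\zeta{\upharpoonright}n{\downarrow}$, a witness that $B\cup\{\xi\in T:\Gamma^\xi(n){\downarrow}\}$ is $\delta_u$-big above $\zeta$ has all its leaves in $W_{n+1}$, by persistence. So $W_{n+1}$ is $\delta_u$-big above every leaf, and Lemma~\ref{lem:glue}(a) applies.

\subsection*{A tree on which $\Gamma$ converges on schedule}
We pass to a subtree on which the convergence of $\Gamma$ has a computable modulus. Since $B$ is only c.e., we cannot decide whether a node is forbidden. What we can do is mark nodes computably so that each marked node is either known to be forbidden or known to have a long output.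

\begin{lemma}\label{lem:Tprime}
There are a computable tree $T'\subseteq T$ that is $\delta_u$-bushy above $\sigma$, all of whose nodes are comparable with $\sigma$, a computable strictly increasing function $\ell$ with $\ell(0)=|\sigma|$, and a computable marking of the nodes of $T'$ of lengths $\ell(0),\ell(1),\dots$ as \emph{dead} or \emph{alive}, such that dead nodes are in $B$ and alive nodes $\xi$ of length $\ell(n)$ satisfy $\Gamma^\xi{\upharpoonright}n{\downarrow}$. Consequently,
\begin{equation}\label{eq:star}
\text{every $\xi\in T'$ with $|\xi|\ge\ell(n)$ is in $B$ or satisfies $\Gamma^\xi{\upharpoonright}n{\downarrow}$.}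
\end{equation}
\end{lemma}

\begin{proof}
The nodes of $T'$ of length at most $|\sigma|$ are the prefixes of $\sigma$, and $\sigma$ is alive. Given the nodes of $T'$ of length $\ell(n)$, search for each such node $\tau$ for a finite $\delta_u$-bushy tree $Q_\tau$ above $\tau$ in $T$, each of whose leaves $\zeta$ has been verified to be in $B$ or to satisfy $\Gamma^\zeta{\upharpoonright}(n+1){\downarrow}$. The search succeeds because $W_{n+1}$ is $\delta_u$-big above $\tau$. Let $\ell(n+1)$ be the least number exceeding $\ell(n)$ and the lengths of all these leaves. Put into $T'$ all nodes of the trees $Q_\tau$ and all extensions in $T$ of their leaves up to length $\ell(n+1)$. Every node of $T'$ of length $\ell(n+1)$ extends a leaf of some $Q_\tau$; mark it dead if that leaf was verified to be in $B$, and alive otherwise.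

The part of $T'$ up to length $\ell(n)$, with its marks, is computed as a finite object uniformly in $n$, so $T'$, $\ell$ and the marking are computable. A node $\xi\in T'$ with $\ell(n)\le|\xi|<\ell(n+1)$ is a non-leaf of some $Q_\tau$, and then it has at least $\delta_u(|\xi|)$ children in $T'$, or it extends a leaf of some $Q_\tau$, and then all of its at least $\delta_y(|\xi|)\ge\delta_u(|\xi|)$ children in $T$ are in $T'$. The properties of the marks hold because $B$ is closed under extensions and convergence persists. For \eqref{eq:star}, look at the mark of $\xi{\upharpoonright}\ell(n)$.
\end{proof}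

By monotonicity, $B\cap T'$ is $\delta_x$-small above $\sigma$ in $T'$, so $p'=(\sigma,T',B\cap T',x,u)$ is a condition below $p$. It suffices to find $q\le p'$. From now on $B$ denotes $B\cap T'$. For $A\subseteq a^n$ and $m\le n$ let $A{\upharpoonright}m=\{\alpha{\upharpoonright}m:\alpha\in A\}$, and let
\[B\langle A\rangle=B\cup\{\xi\in T':\Gamma^\xi{\upharpoonright}n{\downarrow}\text{ and }\Gamma^\xi{\upharpoonright}n\in A\}\]
be the set of nodes that are forbidden or have output in $A$. These sets are uniformly c.e., $B\langle\emptyset\rangle=B$, and $B\langle A\cup A'\rangle=B\langle A\rangle\cup B\langle A'\rangle$ for $A,A'\subseteq a^n$. Property \eqref{eq:star} lets us bring the outputs of all leaves of a witness to one common length.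

\begin{lemma}\label{lem:complete}
Let $U\subseteq T'$ be a tree that is $\varepsilon$-bushy above a node $\tau\in U$ with $\tau\supseteq\sigma$.
\begin{enumerate}
\item[(a)] Let $A\subseteq a^n$. If $\bigcup_{m\le n}B\langle a^m\setminus A{\upharpoonright}m\rangle$ is $\varepsilon$-big above $\tau$ in $U$, then so is $B\langle a^n\setminus A\rangle$. In particular, $B\langle a^n\rangle$ is $\varepsilon$-big above $\tau$ in $U$.
\item[(b)] Let $A_m\subseteq a^m$ for $m\in\omega$, with $A_n{\upharpoonright}m=A_m$ for $m\le n$. If every set $B\langle a^n\setminus A_n\rangle$ is $\varepsilon$-small above $\tau$ in $U$, then so is $\bigcup_{m}B\langle a^m\setminus A_m\rangle$.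
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $Q$ be a witness and let $d$ be at least $\ell(n)$ and the lengths of all leaves of $Q$. Add to $Q$ all extensions in $U$ of its leaves up to length $d$. Since $U$ is $\varepsilon$-bushy above $\tau$, the result is a finite $\varepsilon$-bushy tree above $\tau$ in $U$ with all leaves of length $d$. Let $\xi\notin B$ be such a leaf, extending the leaf $\zeta$ of $Q$. Then $\zeta\notin B$, so $\Gamma^\zeta{\upharpoonright}m{\downarrow}\notin A{\upharpoonright}m$ for some $m\le n$. By \eqref{eq:star}, $\Gamma^\xi{\upharpoonright}n{\downarrow}$, and this string extends $\Gamma^\zeta{\upharpoonright}m$, so it is not in $A$. For the last claim take $A=\emptyset$: the set for $m=0$ is $B\langle\{\lambda\}\rangle=T'$, which contains $\tau$.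

(b) A witness for the union has finitely many leaves, so it is a witness for $\bigcup_{m\le n}B\langle a^m\setminus A_n{\upharpoonright}m\rangle$ for some $n$. By (a), $B\langle a^n\setminus A_n\rangle$ is $\varepsilon$-big.
\end{proof}

\subsection*{Computability}
The second attempt succeeds if, above some node, the outputs are concentrated on a single function.

\medskip
\noindent\textbf{Case A.} \emph{There are $\tau\supseteq\sigma$ in $T'$ and $X:\omega\to a$ such that for all $n$ the set $B\langle a^n\setminus\{X{\upharpoonright}n\}\rangle$ is $\delta_v$-small above $\tau$ in $T'$.}
\medskip

In this case $X$ is computable. Indeed, let $\alpha\in a^n$ with $\alpha\ne X{\upharpoonright}n$. The union $B\langle a^n\setminus\{\alpha\}\rangle\cup B\langle a^n\setminus\{X{\upharpoonright}n\}\rangle$ equals $B\langle a^n\rangle$, which is $\delta_u$-big above $\tau$ in $T'$ by Lemma~\ref{lem:complete}(a), and hence $2\delta_v$-big by \eqref{eq:room}. By Lemma~\ref{lem:union}, $B\langle a^n\setminus\{\alpha\}\rangle$ is $\delta_v$-big. So $X{\upharpoonright}n$ is the unique $\alpha\in a^n$ for which the $\Sigma_1$ event ``$B\langle a^n\setminus\{\alpha\}\rangle$ is $\delta_v$-big above $\tau$ in $T'$''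 does not happen. To compute $X{\upharpoonright}n$, wait until the event has happened for all but one of the finitely many $\alpha\in a^n$.

Let $B^*=\bigcup_nB\langle a^n\setminus\{X{\upharpoonright}n\}\rangle$. It is c.e.\ because $X$ is computable, it is closed under extensions in $T'$, and it is $\delta_v$-small above $\tau$ in $T'$ by Lemma~\ref{lem:complete}(b) with $U=T'$ and $\varepsilon=\delta_v\le\delta_u$. So $q=(\tau,T',B^*,v,u)$ is a condition and $q\le p'$. If $f\in[q]$, then for each $n$ the node $f{\upharpoonright}\ell(n)$ is not in $B^*$, so by \eqref{eq:star} its output of length $n$ is defined and equals $X{\upharpoonright}n$. Thus $\Gamma^f=X$, and (C) holds.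

\medskip
\noindent\textbf{Case B.} \emph{Case A fails.} This is assumed in Sections~\ref{sec:sep} and~\ref{sec:build}.

\section{Separating the outputs}\label{sec:sep}

The goal of this section is to give finitely many nodes pairwise disjoint sets of outputs, each of them still big. We shall need this inside subtrees that have already been thinned at low levels. Call a tree $U\subseteq T'$ with $\sigma\in U$ \emph{full from level $L$} if every node of $T'$ that extends a node of $U$ of length $L$ is in $U$. The failure of Case~A says that the outputs are nowhere concentrated on one function. The first step is a compactness argument showing that they are not concentrated on boundedly many strings either.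

\begin{lemma}\label{lem:spread}
Let $U\subseteq T'$ be full from level $L$, let $\tau\in U$ with $\tau\supseteq\sigma$, let $\varepsilon\le\delta_v$ on levels $i\ge|\tau|$, and let $U$ be $\varepsilon$-bushy above $\tau$. Then for each $r$ there is $n_0$ such that for all $n\ge n_0$ and all $A\subseteq a^n$ with $|A|\le r$, the set $B\langle a^n\setminus A\rangle$ is $\varepsilon$-big above $\tau$ in $U$.
\end{lemma}

\begin{proof}
Call $A\subseteq a^n$ \emph{bad} if $|A|\le r$ and $B\langle a^n\setminus A\rangle$ is $\varepsilon$-small above $\tau$ in $U$. Suppose there are bad subsets of $a^n$ for infinitely many $n$. By Lemma~\ref{lem:complete}(a) and monotonicity, if $A\subseteq a^n$ is bad and $m\le n$, then $A{\upharpoonright}m$ is bad, and the empty set is never bad. The bad sets, ordered by restriction, form an infinite tree with finitely many nodes on each level, since $a^n$ has finitely many subsets. By K\"onig's lemma (an infinite, finitely branching tree has a branch) there are bad sets $A_m\subseteq a^m$ with $A_{m+1}{\upharpoonright}m=A_m\ne\emptyset$ for all $m$. The sizes $|A_m|$ are nondecreasing and at most $r$, so they equal some $r'$ for $m\ge m_0$. For $m\ge m_0$ restriction is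 a bijection $A_{m+1}\to A_m$. Hence there are $X^1,\dots,X^{r'}:\omega\to a$, with pairwise distinct restrictions to $m_0$, such that $A_m=\{X^1{\upharpoonright}m,\dots,X^{r'}{\upharpoonright}m\}$ for all $m$.

We now move to a node that has decided among these functions and above which $U$ coincides with $T'$. Let $W=\bigcup_mB\langle a^m\setminus A_m\rangle$. By Lemma~\ref{lem:complete}(b), $W$ is $\varepsilon$-small above $\tau$ in $U$. By Lemma~\ref{lem:glue}(b) there is $\tau'\supseteq\tau$ in $U$ with $|\tau'|\ge\max(L,\ell(m_0))$ such that $W$ is $\varepsilon$-small above $\tau'$ in $U$, and $\tau'\notin W$. By \eqref{eq:star}, $\Gamma^{\tau'}{\upharpoonright}m_0{\downarrow}$, and this string lies in $A_{m_0}$, so it equals $X^t{\upharpoonright}m_0$ for a unique $t$. Let $\xi\supseteq\tau'$ in $U$ satisfy $\Gamma^\xi{\upharpoonright}n{\downarrow}\ne X^t{\upharpoonright}n$. By persistence $n>m_0$ and $\Gamma^\xi{\upharpoonright}n$ extends $X^t{\upharpoonright}m_0$. The only element of $A_n$ that extends $X^t{\upharpoonright}m_0$ is $X^t{\upharpoonright}n$, so $\Gamma^\xi{\upharpoonright}n\notin A_n$ and $\xi\in W$. Therefore, for every $n$, the set $B\langle a^n\setminus\{X^t{\upharpoonright}n\}\rangle$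 is $\varepsilon$-small above $\tau'$ in $U$. The trees $U$ and $T'$ have the same nodes above $\tau'$, because $\tau'{\upharpoonright}L\in U$, and $\varepsilon\le\delta_v$; so this set is $\delta_v$-small above $\tau'$ in $T'$. This is Case~A for $\tau'$ and $X^t$, a contradiction.
\end{proof}

The separation is a fair division of the linearly ordered set $a^n$. For two nodes: each node cuts $a^n$ into consecutive intervals, each just long enough to be big for it; the node whose first interval ends earlier takes its first interval, and the other takes its second. A node must be able to make enough cuts. This could fail if a few cut points carried all the bigness, and Lemma~\ref{lem:spread} rules that out.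

\begin{lemma}[Separation]\label{lem:sep}
Let $U\subseteq T'$ be full from level $L$. Let $Z\subseteq U$ be a set of $N$ nodes of the same length $l$ that extend $\sigma$. Let $\varepsilon,\eta$ be widths with $N\eta\le\varepsilon\le\delta_v$ on levels $i\ge l$, and let $U$ be $\varepsilon$-bushy above each $\tau\in Z$. Then there are $n$ and pairwise disjoint sets $A_\tau\subseteq a^n$, $\tau\in Z$, such that $B\langle A_\tau\rangle$ is $\eta$-big above $\tau$ in $U$ for each $\tau\in Z$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:spread} take $n$ such that $B\langle a^n\setminus A\rangle$ is $\varepsilon$-big above $\tau$ in $U$ for all $\tau\in Z$ and all $A\subseteq a^n$ with $|A|\le N$. If $B$ is $\eta$-big above $\tau$ in $U$, put $A_\tau=\emptyset$. Let $Z'$ be the set of the remaining $\tau\in Z$. Order $a^n$ lexicographically; intervals are intervals of $a^n$, with endpoints $\pm\infty$ allowed. For $\tau\in Z'$ let $\alpha^0_\tau=-\infty$, and let $\alpha^t_\tau$ be the least $\alpha>\alpha^{t-1}_\tau$ in $a^n$ such that $B\langle(\alpha^{t-1}_\tau,\alpha]\rangle$ is $\eta$-big above $\tau$ in $U$, if there is one.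

The points $\alpha^1_\tau,\dots,\alpha^N_\tau$ exist. Suppose instead that $\alpha^1_\tau,\dots,\alpha^{c-1}_\tau$ exist but $\alpha^c_\tau$ does not, where $c\le N$. Consider the $c$ open intervals $(\alpha^{t-1}_\tau,\alpha^t_\tau)$ for $1\le t<c$ and $(\alpha^{c-1}_\tau,\infty)$. For each such interval $I$, the set $B\langle I\rangle$ is $\eta$-small above $\tau$ in $U$. If $I$ is empty, this holds because $\tau\in Z'$. Otherwise $I$ is the half-open interval ending at $\max I$, and smallness follows from the minimality of $\alpha_\tau^t$ or from the nonexistence of $\alpha^c_\tau$. The union of the $c$ sets $B\langle I\rangle$ is $B\langle a^n\setminus\{\alpha^1_\tau,\dots,\alpha^{c-1}_\tau\}\rangle$, which is $\varepsilon$-big by the choice of $n$, hence $c\eta$-big. This contradicts Lemma~\ref{lem:union}.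

List $Z'$ as $\tau_1,\tau_2,\dots$ by letting $\tau_t$ minimize $\alpha^t_\tau$ among the $\tau\in Z'$ not yet listed, and put $A_{\tau_t}=(\alpha^{t-1}_{\tau_t},\alpha^t_{\tau_t}]$. Then $B\langle A_{\tau_t}\rangle$ is $\eta$-big above $\tau_t$ in $U$. If $s<t$, then $\tau_t$ was a candidate when $\tau_s$ was chosen, so $\alpha^s_{\tau_s}\le\alpha^s_{\tau_t}\le\alpha^{t-1}_{\tau_t}$. Thus $A_{\tau_s}$ lies entirely below $A_{\tau_t}$.
\end{proof}

\section{A wide tree with a thin image}\label{sec:build}

We build a computable tree $S\subseteq T'$ that is $\delta_w$-bushy above $\sigma$ and on which (R) holds. One thinning controls only outputs of a fixed length, so we thin infinitely often, and a level that is thinned infinitely often loses all its width. The remedy is to freeze levels. Let $j_s=|\sigma|+s$. After stage $s$, the nodes of length at most $j_s$ are final, and the outputs above different nodes $\theta$ of length $j_s$ are disjoint. In the next stage we first separate the outputs above the nodes of length $j_{s+1}$, in preparation for later stages. Then we thin above each $\theta$ separately; this chooses the final children of $\theta$ and makes the longer outputs above $\theta$ $2$-branching.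 Since different $\theta$ were separated before, the results do not collide.

\subsection*{The budget}
Level $i$ is touched by the steps from $t$ to $t+1$ with $j_t\le i$. After stage $s$ there remain $\max(0,i+1-j_s)$ such steps, so for $i\ge|\sigma|$ we put
\[\beta_s(i)=\Psi_i^{(\max(0,\,i+1-j_s))}(\delta_w(i)).\]
Then $\beta_s(i)=\delta_w(i)$ for $i<j_s$, and $\beta_s(i)=\Psi_i(\beta_{s+1}(i))$ for $i\ge j_s$. By \eqref{eq:room}, $\beta_s(i)\le\Psi_i^{(i+1)}(\delta_w(i))\le\delta_v(i)\le\delta_u(i)$.

\subsection*{The invariants}
By recursion on $s$ we compute a number $n_s$, a finite tree $F_s\subseteq T'$ above $\sigma$ with all leaves of length $\ell_s=\ell(n_s)\ge j_s$, and a labeling $Y_s$ of its leaves by elements of $a^{n_s}\cup\{\dagger\}$, such that $Y_s(\xi)=\dagger$ implies $\xi\in B$, and $Y_s(\xi)\neq\dagger$ implies $Y_s(\xi)=\Gamma^\xi{\upharpoonright}n_s$. For $\theta\in F_s$ of length $j_s$ let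
\[E^s_\theta=\{Y_s(\xi):\xi\supseteq\theta\text{ a leaf of }F_s\}\setminus\{\dagger\},\qquad E^s=\bigcup_\theta E^s_\theta.\]
We maintain:
\begin{enumerate}
\item[(a)] every node of $F_s$ of length $i<\ell_s$ has at least $\beta_s(i)$ children in $F_s$;
\item[(b)] the sets $E^s_\theta$, for $\theta\in F_s$ of length $j_s$, are pairwise disjoint;
\item[(c)] $E^s$ is $2$-branching.
\end{enumerate}
Start with $n_0=0$, $F_0=\{\sigma\}$, $Y_0(\sigma)=\lambda$. Then $\ell_0=|\sigma|=j_0$, and (a)--(c) hold because $F_0$ has one node.

\subsection*{The step from $s$ to $s+1$}
Let $U_s$ consist of the prefixes of $\sigma$, the nodes of $F_s$, and all extensions in $T'$ of leaves of $F_s$. This is a computable tree. Its nodes of length $\ell_s$ are the leaves of $F_s$, so it is full from level $\ell_s$. It is $\beta_s$-bushy above $\sigma$: below level $\ell_s$ by (a), and from level $\ell_s$ on because $T'$ is $\delta_u$-bushy. For $i\ge j_s$ put $\eta(i)=\Phi_i(\beta_{s+1}(i))$, so that $\beta_s(i)=M_i\eta(i)$.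

\emph{Separation.} Let $Z$ be the set of nodes of $U_s$ of length $j_{s+1}$. For $i\ge j_{s+1}$ we have $|Z|\le M_{j_{s+1}}\le M_i$, so $|Z|\,\eta(i)\le\beta_s(i)\le\delta_v(i)$. By Lemma~\ref{lem:sep} with $\varepsilon=\beta_s$, a search finds $n'$, pairwise disjoint sets $A_\tau\subseteq a^{n'}$ and finite $\eta$-bushy trees $Q_\tau$ above $\tau$ in $U_s$, for $\tau\in Z$, such that each leaf $\zeta$ of $Q_\tau$ has been verified to be in $B$ or to satisfy $\Gamma^\zeta{\upharpoonright}n'{\downarrow}\in A_\tau$. Let $n_{s+1}$ be least such that $n_{s+1}>\max(n_s,n')$ and $\ell_{s+1}=\ell(n_{s+1})$ is at least $j_{s+1}$ and at least the length of every leaf of every $Q_\tau$. Then $\ell_{s+1}>\ell_s$.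

\emph{The tree to be thinned.} Let $G$ be the set of $\xi\in U_s$ with $\xi\supseteq\sigma$ and $|\xi|\le\ell_{s+1}$ such that $|\xi|\le j_{s+1}$, or $\xi$ lies in some $Q_\tau$, or $\xi$ extends a leaf of some $Q_\tau$. This is a finite tree above $\sigma$. Since $j_s\le\ell_s$, its nodes of length at most $j_s$ are those of $F_s$. Every $\xi\in G$ of length $i$ with $j_s\le i<\ell_{s+1}$ has at least $\eta(i)$ children in $G$. Indeed, if $\xi$ is a non-leaf of some $Q_\tau$, this holds because $Q_\tau$ is $\eta$-bushy. Otherwise $i=j_s$ or $\xi$ extends a leaf of some $Q_\tau$, and in both cases $G$ contains all children of $\xi$ in $U_s$, of which there are at least $\beta_s(i)\ge\eta(i)$. In particular the leaves of $G$ above a node of length $j_s$ have length $\ell_{s+1}$.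

\emph{Labels.} Let $\xi\in G$ have length $\ell_{s+1}$. It carries a mark from Lemma~\ref{lem:Tprime}, the node $\xi{\upharpoonright}\ell_s$ is a leaf of $F_s$, and $\xi$ extends a leaf $\zeta$ of $Q_\tau$ for $\tau=\xi{\upharpoonright}j_{s+1}$, because no leaf of $Q_\tau$ is longer than $\xi$. Put $Y(\xi)=\dagger$ if $\xi$ is dead, or $\zeta$ was verified to be in $B$, or $Y_s(\xi{\upharpoonright}\ell_s)=\dagger$. In each case $\xi\in B$. Otherwise $\xi$ is alive and we put $Y(\xi)=\Gamma^\xi{\upharpoonright}n_{s+1}$. The second and third clauses ensure, by persistence, that whenever $Y(\xi)\ne\dagger$,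
\begin{equation}\label{eq:labels}
Y(\xi){\upharpoonright}n'\in A_{\xi{\upharpoonright}j_{s+1}}\qquad\text{and}\qquad Y(\xi){\upharpoonright}n_s=Y_s(\xi{\upharpoonright}\ell_s)\in E^s_{\xi{\upharpoonright}j_s}.
\end{equation}

\emph{Thinning.} For each $\theta\in F_s$ of length $j_s$, apply Lemma~\ref{lem:thin} to the part of $G$ above $\theta$, with $d=\ell_{s+1}$, $n=n_{s+1}$, labels $Y$ and $r=\beta_{s+1}$. The hypotheses hold: $G\subseteq H$ has at most $M_i$ nodes of length $i$, and $a\le|\sigma|\le i$ gives $\eta(i)=\Phi_i(r(i))\ge2r(i)\,a^{M_i(r(i)+1)}$. Let $F^*_\theta$ be the result. Let $F_{s+1}$ consist of the nodes of $F_s$ of length at most $j_s$ and all trees $F^*_\theta$, and let $Y_{s+1}$ be the restriction of $Y$ to its leaves. Nodes of $F_s$ of length below $j_s$ keep all their children, so all leaves of $F_{s+1}$ have length $\ell_{s+1}$.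

\emph{The invariants hold at $s+1$.} For (a): a node of length $i<j_s$ has the same children as in $F_s$, at least $\beta_s(i)=\delta_w(i)=\beta_{s+1}(i)$ of them, and a node of length $i$ with $j_s\le i<\ell_{s+1}$ has at least $r(i)=\beta_{s+1}(i)$ children by Lemma~\ref{lem:thin}. For (b): every node $\tau\in F_{s+1}$ of length $j_{s+1}$ is in $Z$, the elements of $E^{s+1}_\tau$ restrict to elements of $A_\tau$ by \eqref{eq:labels}, and the sets $A_\tau$ are pairwise disjoint. For (c), let $\rho$ be a proper prefix of an element of $E^{s+1}$. If $|\rho|<n_s$, then by \eqref{eq:labels} all children of $\rho$ in the prefix closure of $E^{s+1}$ lie in the prefix closure of $E^s$, so there are at most two. If $|\rho|\ge n_s$, then by \eqref{eq:labels} and (b) at stage $s$, the string $\rho{\upharpoonright}n_s$ lies in $E^s_\theta$ for exactly one $\theta$, and every leaf $\xi$ of $F_{s+1}$ whose label extends $\rho$ has $\xi{\upharpoonright}j_s=\theta$. So all elements of $E^{s+1}$ extending $\rho$ are labels of leaves of $F^*_\theta$, and $\rho$ has at most two children by Lemma~\ref{lem:thin}.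

\subsection*{The condition $q$}
The trees $F_s$ and $F_{s+1}$ have the same nodes of length at most $j_s$. So
\[S=\{\rho:\rho\subseteq\sigma\}\cup\bigcup_s\{\xi\in F_s:|\xi|\le j_s\}\]
is a tree, and a string $\xi$ with $|\sigma|\le|\xi|\le j_s$ is in $S$ if and only if it is in $F_s$. As the finite trees $F_s$ are computed uniformly in $s$, the tree $S$ is computable. A node $\xi\in S$ of length $i\ge|\sigma|$ lies in $F_s$ for the $s$ with $j_s=i+1$; by (a) it has at least $\beta_s(i)=\delta_w(i)$ children in $F_s$, and these are in $S$. So $S$ is $\delta_w$-bushy above $\sigma$. The set $B\cap S$ is c.e., closed under extensions in $S$, and $\delta_x$-small above $\sigma$ in $S$ by monotonicity. Hence $q=(\sigma,S,B\cap S,x,w)$ is a condition, and $q\le p'$.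

We also have $S\subseteq U_s$ for all $s$. Indeed $F_{t+1}\subseteq U_t$, and the leaves of $F_{t+1}$ have length $\ell_{t+1}\ge\ell_t$ while $U_t$ is full from level $\ell_t$; so $U_{t+1}\subseteq U_t$. A node $\xi\in S$ above $\sigma$ lies in $F_t\subseteq U_t\subseteq U_s$ for all large $t$.

\subsection*{Alternative (R) holds}
For $m\in\omega$ let $s(m)$ be least with $n_{s(m)}\ge m$; it exists because $n_s$ is strictly increasing. Let
\[R=\{\rho\in a^{<\omega}:\rho\text{ is a prefix of an element of }E^{s(|\rho|)}\}.\]
The finite sets $E^s$ are computed uniformly in $s$, so $R$ is computable. By \eqref{eq:labels} and induction, if $s'\le s$ and $\alpha\in E^s$, then $\alpha{\upharpoonright}n_{s'}\in E^{s'}$. So if $\rho'\subseteq\rho\subseteq\alpha\in E^{s(|\rho|)}$, then with $s'=s(|\rho'|)$ we have $\rho'\subseteq\alpha{\upharpoonright}n_{s'}\in E^{s'}$; thus $R$ is a tree. All children of a node $\rho$ in $R$ lie in the prefix closure of the one set $E^{s(|\rho|+1)}$, so $R$ is $2$-branching by (c).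

Let $f\in[q]$. For each $s$, the node $f{\upharpoonright}\ell_s$ lies in $S\subseteq U_s$, so it is a leaf of $F_s$. It is not in $B$, so its label is not $\dagger$, and
\[\Gamma^f{\upharpoonright}n_s=Y_s(f{\upharpoonright}\ell_s)\in E^s_{f{\upharpoonright}j_s}.\]
Since $n_s\to\infty$, the function $\Gamma^f$ is total, and it is a branch of $R$ because $\Gamma^f{\upharpoonright}m\subseteq\Gamma^f{\upharpoonright}n_{s(m)}\in E^{s(m)}$. By (b), $f{\upharpoonright}j_s$ is the unique $\theta\in F_s$ of length $j_s$ with $\Gamma^f{\upharpoonright}n_s\in E^s_\theta$; as $j_s\to\infty$, this gives $f\le_T\Gamma^f$. So (R) holds for every $f\in[q]$. This completes the proof of Lemma~\ref{lem:mainlemma}, and with it the proof of Theorem~\ref{thm:main}.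

\begin{remark}\label{rem:finite}
The finiteness of the alphabet $a$ enters through the pigeonhole step of Lemma~\ref{lem:thin}, which is affordable because $a\le i+2$ at all levels $i$ above the stem; through the computation of $X$ in Case~A; through K\"onig's lemma in Lemma~\ref{lem:spread}; and through the least cut points in Lemma~\ref{lem:sep}. Theorem~\ref{thm:compl}(iii) shows that the first conclusion of Theorem~\ref{thm:main} fails when $a$ is replaced by a computable bound.
\end{remark}

\begin{thebibliography}{1}

\bibitem{OVS}
Iv\'an Ongay-Valverde and Noah Schweber,
\emph{Effective Localization number: building $k$-surviving degrees},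
arXiv:1804.05041 (2018).

\end{thebibliography}
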